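\title{Growing covering sets that stay balanced across $k$ blocks}

\begin{abstract}
Consider a bipartite graph with bipartition $(A,B)$ in which $B$ is split into $k$ blocks of size $m$, all vertices of $B$ have the same degree, and every vertex of $A$ has at most $cm$ neighbors in each block. We show that $A$ can be ordered so that every initial segment covers the same number of vertices in each block up to an error of $72k\,cm$, whatever $c$, $m$ and the common degree are. The best constant in place of $72k$ equals $1$ for $k=2$ and is at least $\frac14\sqrt k$ for $k\ge4$. The proof follows a fractional point, contracts its discrepancies by scaling, and uses a second-order minimality condition together with a trace inequality to force one coordinate to vanish.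
\end{abstract}

\section{The problem and the results}

Write $[n]=\{1,\dots,n\}$. Graphs are finite and have no multiple edges. Let $k\ge2$ and $m\ge1$ be integers and let $c\in(0,1/2)$. A bipartite graph with bipartition $(A,B)$ is \emph{$(k,m,c)$-admissible} if
\begin{enumerate}
\item[(i)] $B$ is partitioned into blocks $B_1,\dots,B_k$, each of cardinality $m$;
\item[(ii)] all vertices of $B$ have the same degree $r\ge1$;
\item[(iii)] every vertex of $A$ has at most $cm$ neighbors in each block.
\end{enumerate}
For $S\subset A$ let $N(S,B_i)$ be the set of vertices of $B_i$ with a neighbor in $S$; these are the vertices of $B_i$ that $S$ \emph{covers}. A \emph{chain} is a sequence $\emptyset\subsetneq A_1\subsetneq\dots\subsetneq A_n=A$ with $n=|A|$, that is, the sequence of initial segments of an ordering of $A$. Its \emph{discrepancy} is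
\[
\max_{j\in[n]}\ \max_{i,i'\in[k]}\ \big||N(A_j,B_i)|-|N(A_j,B_{i'})|\big| .
\]
The following question comes from Nguyen's paper \cite{Nguyen}.

\medskip
\noindent\textbf{Question.} Is there a single function $f\colon\mathbb N\to[0,\infty)$, independent of $c$, $m$, $r$ and the graph, such that for all $k\ge2$, $m\ge1$ and $c\in(0,1/2)$ every $(k,m,c)$-admissible graph has a chain of discrepancy at most $f(k)\,cm$?
\medskip

Along a chain the $k$ counts $|N(A_j,B_i)|$ all start at $0$ and all end at $m$, and a new vertex raises each count by an amount between $0$ and $cm$. So $cm$ is the natural unit. Every chain has discrepancy at most $m=\frac1c\cdot cm$, and the content of the question is a bound that does not deteriorate as $c\to0$.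

Condition (ii) is the reason to expect such a bound. If $S$ omits each vertex of $A$ independently with probability $x$, then a vertex of $B$ is uncovered with probability $x^r$, so the expected count is $m(1-x^r)$ in every block: there is a perfectly balanced ``fractional chain'' as $x$ goes from $1$ to $0$. A random set does not itself answer the question. For a perfect matching between $A$ and $B$ one may take $cm=1$, while for $x=\frac12$ the difference of two counts has variance $m/2$. The task is to round the fractional chain with an error that depends on $k$ alone. Without (ii) this is impossible.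

\begin{example}[unequal degrees]\label{ex:unequal}
Let $n\ge5$ be odd, $A=[n]$, $k=2$, $m=\binom n2$ and $c=2/n$, so that $cm=n-1$. Let $B_1$ consist of $\frac{n-1}2$ vertices of degree one attached to each $a\in A$, and let $B_2$ consist of the pairs of elements of $A$, each adjacent to its two elements. Conditions (i) and (iii) hold. A set of $j$ elements covers $j(n-1)/2$ vertices of $B_1$ and $\binom n2-\binom{n-j}2=j(2n-j-1)/2$ vertices of $B_2$; the difference is $j(n-j)/2$. Every chain contains a set with $j=\frac{n-1}2$, so its discrepancy is at least $\frac{n+1}8\,cm$.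
\end{example}

\begin{theorem}\label{thm:main}
The function $f(k)=72k$ has the required property: every $(k,m,c)$-admissible graph has a chain of discrepancy at most $72k\,cm$.
\end{theorem}

Let $f_*(k)$ be the smallest constant that can serve as $f(k)$. It exists: it is the supremum, over all $m$, $c$ and all $(k,m,c)$-admissible graphs, of the least discrepancy of a chain divided by $cm$.

\begin{theorem}\label{thm:fstar}
We have $f_*(2)=1$; $1\le f_*(k)\le72k$ for all $k\ge2$; and $f_*(k)\ge\frac14\sqrt k$ for all $k\ge4$.
\end{theorem}

We do not determine the order of $f_*(k)$ between $\sqrt k$ and $k$.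

The proof of Theorem~\ref{thm:main} is a nonlinear version of the Steinitz/Grinberg--Sevastyanov argument. Section~\ref{sec:weights} restates the problem for weighted hypergraphs. Section~\ref{sec:easy} treats by hand the cases $k=2$ and $r=1$; the second contains the skeleton of the general proof, which occupies Sections~\ref{sec:potential}--\ref{sec:iteration}. The lower bounds are in Section~\ref{sec:lower}.

\section{Weighted hypergraphs}\label{sec:weights}

A vertex of $B$ stays uncovered by $S$ exactly when its neighborhood, an $r$-element subset of $A$, lies inside $T=A\setminus S$. It is therefore convenient to shrink $T$ instead of growing $S$, and to record each block as a weight function on the $r$-element subsets of $A$, which we call \emph{edges} and denote by $e$.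

\begin{theorem}\label{thm:weighted}
Let $A$ be a finite set with $|A|=n\ge1$, and let $k\ge2$, $r\ge1$. For $i\in[k]$ let $\omega_i$ be a nonnegative function on the $r$-element subsets of $A$ such that
\begin{equation}\label{eq:degree}
\sum_{e\ni a}\omega_i(e)\le1\qquad(a\in A).
\end{equation}
Put $M_i=\sum_e\omega_i(e)$ and $\omega_i[T]=\sum_{e\subset T}\omega_i(e)$ for $T\subset A$. Then there are sets $A=T_n\supsetneq T_{n-1}\supsetneq\dots\supsetneq T_0=\emptyset$ and numbers $\gamma_j\in[0,1]$ with
\[
-(33k+1)\le\omega_i[T_j]-\gamma_jM_i\le38k\qquad(i\in[k],\ 0\le j\le n).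
\]
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:weighted}]
Let $\Delta=cm$, and let $\omega_i(e)$ be $1/\Delta$ times the number of vertices of $B_i$ whose neighborhood is $e$. Then $\sum_{e\ni a}\omega_i(e)$ is $1/\Delta$ times the number of neighbors of $a$ in $B_i$, so \eqref{eq:degree} follows from (iii), and $M_i=m/\Delta$ for every $i$. Moreover
\begin{equation}\label{eq:translate}
|N(A\setminus T,B_i)|=m-\Delta\,\omega_i[T].
\end{equation}
Put $A_j=A\setminus T_{n-j}$. Since all $M_i$ are equal, the $k$ numbers $\omega_i[T_{n-j}]$ lie in one interval of length $38k+33k+1\le72k$, and \eqref{eq:translate} finishes the proof.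
\end{proof}

The hypothesis $c<1/2$ was not used. Theorem~\ref{thm:weighted} also covers weighted graphs and blocks of different sizes; in the latter case it says that $T_j$ leaves about the same \emph{fraction} $\gamma_j$ of every block uncovered.

From now on $A$, $n$, $k$, $r$, $\omega_i$ are as in Theorem~\ref{thm:weighted}. For $T\subset A$ and $x\in[0,1]^T$ we always write $y=1-x$ coordinatewise, we call $\sum_{a\in T}y_a$ the \emph{deficit} of $x$, and we put
\[
p_i^T(x)=\sum_{e\subset T}\omega_i(e)\prod_{a\in e}x_a .
\]
If each $a\in T$ is kept independently with probability $x_a$, then $p_i^T(x)$ is the expected weight of the edges that survive. The superscript $T$ is dropped when $T$ is fixed.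

\begin{lemma}\label{lem:basic}
Let $T\subset A$, $x\in[0,1]^T$, $\lambda\in[0,1]$ and $i\in[k]$.
\begin{enumerate}
\item[(a)] $p_i^T(\lambda x)=\lambda^rp_i^T(x)$.
\item[(b)] $0\le\omega_i[T]-p_i^T(x)\le\sum_{a\in T}y_a$.
\item[(c)] $0\le\omega_i[T]\le\max(0,|T|-r+1)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Every monomial has degree $r$. (b) On $[0,1]^T$ we have $\partial_ap_i^T=\sum_{a\in e\subset T}\omega_i(e)\prod_{v\in e\setminus a}x_v\in[0,1]$ by \eqref{eq:degree}; integrate along the segment from $x$ to $(1,\dots,1)$, where $p_i^T=\omega_i[T]$. (c) A set with at most $r-1$ elements contains no edge, and by \eqref{eq:degree} deleting one element lowers $\omega_i[T]$ by at most $1$.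
\end{proof}

Part (b) is the link between fractional points and sets: a point of bounded deficit with $p_i^T(x)\approx\gamma M_i$ for all $i$ certifies that $T$ is balanced.

\section{Two cases by hand}\label{sec:easy}

\subsection{Two blocks}

\begin{proposition}\label{prop:two}
$f_*(2)\le1$.
\end{proposition}

\begin{proof}
Take the weights from the proof of Theorem~\ref{thm:main} and let $g(T)=\omega_1[T]-\omega_2[T]$, so $g(A)=0$. For $a\in T$ put
\[
\delta_a=g(T)-g(T\setminus a)=\sum_{a\in e\subset T}\big(\omega_1(e)-\omega_2(e)\big)\in[-1,1].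
\]
Every edge inside $T$ is counted $r$ times in $\sum_{a\in T}\delta_a$, so this sum equals $r\,g(T)$. Let $T\ne\emptyset$. If $0\le g(T)\le1$, then some $a$ has $\delta_a\in[0,1]$; if $-1\le g(T)\le0$, then some $a$ has $\delta_a\in[-1,0]$. In both cases $g(T\setminus a)=g(T)-\delta_a\in[-1,1]$. Removing such elements one after another keeps $|g|\le1$, and \eqref{eq:translate} gives discrepancy at most $\Delta=cm$.
\end{proof}

For $k\ge3$ this averaging supplies a good vertex for each pair of blocks, with no reason for it to be the same vertex. The way around is to give up the greedy choice and carry a fractional certificate.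

\subsection{Degree one}

For $r=1$ the functions $p_i^T(x)=\sum_{a\in T}\omega_i(a)x_a$ are linear. The next proposition is not used later, but its proof is the model for the general one.

\begin{proposition}\label{prop:linear}
If $r=1$, then Theorem~\ref{thm:weighted} holds with $0\le\omega_i[T_j]-\gamma_jM_i\le k$.
\end{proposition}

\begin{proof}
Sets with $|T|\le k$ satisfy the bound with $\gamma=0$ by Lemma~\ref{lem:basic}(c), so let $n\ge k+1$. A \emph{state} is a triple $(T,x,\gamma)$ with $x\in[0,1]^T$ of deficit $k$, $\gamma\in[0,1]$, and $p_i^T(x)=\gamma M_i$ for all $i$. By Lemma~\ref{lem:basic}(b) the set $T$ of a state satisfies the bound. The triple with $T=A$ and $x_a=\gamma=1-k/n$ is a state. Given a state with $|T|\ge k+1$, we produce one with an element fewer in three moves.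

\emph{Scale.} Here $\sum_ax_a=|T|-k$. With $t=1/(|T|-k)$, the point $x'=(1-t)x$ has deficit $k+1$, and $p_i(x')=\gamma'M_i$ for $\gamma'=(1-t)\gamma$.

\emph{Move.} The polytope of all points of $[0,1]^T$ with deficit $k+1$ and $p_i=\gamma'M_i$ $(i\in[k])$ contains $x'$. Let $x''$ be a vertex of it and let $F=\{a:0<x''_a<1\}$. If $|F|>k+1$, there is $u\ne0$ supported on $F$ that solves the $k+1$ homogeneous equations $\sum_au_a=0$, $p_i(u)=0$; then $x''\pm\theta u$ lie in the polytope for small $\theta$, and $x''$ is not a vertex. So $|F|\le k+1$. If no coordinate of $x''$ vanished, only the coordinates in $F$ would contribute to the deficit, each less than $1$, and the deficit would be less than $k+1$. Hence $x''_a=0$ for some $a$.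

\emph{Remove.} Deleting $a$ leaves every $p_i$ unchanged and lowers the deficit to $k$.
\end{proof}

For general $r$, scaling still works by Lemma~\ref{lem:basic}(a), and so does removal. The difficulty is the middle move: the level sets of the $p_i$ are curved, and there are no vertices.

\section{The potential}\label{sec:potential}

\subsection{What the penalty has to do}

A vertex-like point can be found by calculus. Let $\kappa$ be a function on $[0,1]$ with $\kappa''=-1$, and minimize $\sum_a\kappa(y_a)$ over the polytope above. At a minimizer the second derivative $-\sum_au_a^2$ must be nonnegative for every feasible direction $u$ supported on $F$; so there is no such $u\neq0$, and again $|F|\le k+1$. This formulation survives curvature if the equations $p_i=\gamma M_i$ are moved into the objective: minimize, over points of fixed deficit, the largest discrepancy $|p_i(x)-\gamma M_i|$ plus a concave penalty. The discrepancies no longer stay zero, but scaling by $1-t$ multiplies them by $(1-t)^r=1-\tau$, and this contraction must pay for everything else. The penalty therefore faces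 two demands.
\begin{enumerate}
\item[(1)] Its concavity in each coordinate must be comparable with the Hessian of $p_i$, which has zero diagonal and takes both signs.
\item[(2)] Scaling may raise it by only $O(k\tau)$, since the contraction gains only the fraction $\tau$, roughly $r/|T|$, of a quantity that we want to keep $O(k)$.
\end{enumerate}

We fix
\[
\kappa(s)=\frac{3s-s^2}2\qquad(0\le s\le1).
\]
Then $\kappa(0)=0$, $\kappa(1)=1$, $\kappa'(s)=\frac{3-2s}2\in[\frac12,\frac32]$, $\kappa''=-1$, and
\begin{equation}\label{eq:kappa}
s\le\kappa(s)\le\min\big(1,\tfrac32s\big),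
\end{equation}
because $\kappa(s)-s=\frac12s(1-s)$ and $\kappa$ is increasing. The penalty $\sum_a\kappa(y_a)$ violates (2): a scaling that adds $1$ to the deficit raises it by almost $\frac32$ when all $y_a$ are small, while a removal returns only $\kappa(1)=1$.

The case $r=2$ shows how much less concavity is needed. For an edge $e=\{a,b\}$ the second derivative of $x_ax_b$ in direction $u$ is $2u_au_b$, and for $y_a,y_b>0$
\[
2|u_au_b|\le\frac{y_b}{y_a}u_a^2+\frac{y_a}{y_b}u_b^2 .
\]
So if we accept a loss factor $1/y_a$, the edge needs concavity only of size $y_b$ in the coordinate $a$. The product $\kappa(y_a)\kappa(y_b)$ has second partial derivative $-\kappa(y_b)\le-y_b$ in $y_a$, as wanted. It also meets (2): its partial derivative in $y_a$ is at most $\frac32\kappa(y_b)$, so if each coordinate of $y$ grows by at most $t$, then by \eqref{eq:degree} and \eqref{eq:kappa} the weighted sum over edges grows by at most a constant times $t$ times the new deficit.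

\subsection{The penalty}

For numbers $\alpha_v\in[0,1]$ indexed by a finite set $V$, consider independent events with these probabilities. ``Exactly one occurs'' implies ``at least one occurs'', and the union bound applies to the latter, so
\begin{equation}\label{eq:events}
\sum_{b\in V}\alpha_b\prod_{v\in V\setminus b}(1-\alpha_v)\ \le\ 1-\prod_{v\in V}(1-\alpha_v)\ \le\ \sum_{v\in V}\alpha_v .
\end{equation}
For an edge $e$ and $\alpha\in[0,1]^e$ let
\[
G_e(\alpha)=\sum_{a\in e}\alpha_a-1+\prod_{a\in e}(1-\alpha_a),\qquad \varphi_e(y)=G_e\big((\kappa(y_a))_{a\in e}\big).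
\]
Thus $G_e(\alpha)$ is the expected number of events that occur minus the probability that at least one occurs. It vanishes for $r=1$ and equals $\alpha_a\alpha_b$ for $e=\{a,b\}$, so $\varphi_e$ generalizes the product above. By \eqref{eq:events}, $0\le\varphi_e(y)\le\sum_{a\in e}\kappa(y_a)$. The function $G_e$ is affine in each variable, with
\begin{equation}\label{eq:Gder}
\partial_aG_e=1-\prod_{v\in e\setminus a}(1-\alpha_v),\qquad\partial_a\partial_bG_e=\prod_{v\in e\setminus\{a,b\}}(1-\alpha_v)\quad(a\ne b).
\end{equation}
The penalty for block $i$ is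
\[
\Phi_i^T(y)=\sum_{e\subset T}\omega_i(e)\varphi_e(y)+\frac1n\sum_{a\in T}\kappa(y_a),\qquad n=|A|.
\]
The last sum is the naive penalty, damped so that (2) holds; it makes the concavity in every coordinate strict, and for $r=1$ it is the whole of $\Phi_i^T$. By \eqref{eq:degree} and \eqref{eq:kappa},
\begin{equation}\label{eq:Phibound}
0\le\Phi_i^T(y)\le2\sum_{a\in T}\kappa(y_a)\le3\sum_{a\in T}y_a .
\end{equation}

\subsection{A smooth maximum}

For $\gamma\in[0,1]$ consider the $2k$ numbers
\[
z_i^\pm=\pm\big(p_i^T(x)-\gamma M_i\big)+\Phi_i^T(1-x)\qquad(i\in[k]).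
\]
Each block carries its own penalty, so that below the Hessians of $p_i$ and $\Phi_i$ appear with comparable weights; a common penalty $\sum_i\Phi_i$ would cost a factor $k$ in \eqref{eq:Phibound}. To take second derivatives we replace the maximum by a smooth function. With $\eta=\log(2k)$ and $j$ running over the $2k$ indices $(i,\pm)$, put
\[
\Lambda(z)=\frac1\eta\log\sum_je^{\eta z_j},\qquad\Gamma(T,x,\gamma)=\Lambda\big((z_i^\pm)\big).
\]
The function $\Lambda$ is increasing in each variable, $\Lambda(z+s\mathbf 1)=\Lambda(z)+s$, $\Lambda(0)=1$, and $\max z\le\Lambda(z)\le\max z+1$; the choice of $\eta$ makes this error equal to $1$. Along a smooth curve $z(\theta)$, let $\pi_j=e^{\eta z_j}/\sum_le^{\eta z_l}$, a probability vector with positive entries. Then $\frac d{d\theta}\Lambda=\sum_j\pi_jz_j'$ and $\pi_j'=\eta\pi_j\big(z_j'-\sum_l\pi_lz_l'\big)$, so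
\begin{equation}\label{eq:second}
\frac{d^2}{d\theta^2}\Lambda(z(\theta))=\sum_j\pi_jz_j''+\eta\Big[\sum_j\pi_j(z_j')^2-\Big(\sum_j\pi_jz_j'\Big)^2\Big].
\end{equation}
The bracket is the variance of the numbers $z_j'$ under $\pi$. On lines $z''=0$, so $\Lambda$ is convex.

\section{A minimizer has a zero coordinate}\label{sec:key}

This section supplies the middle move. In the linear case the second derivative was negative definite, which excluded all feasible directions. Now it is not: for $e=\{a,b\}$ the second derivative of $\pm x_ax_b+\varphi_e$ in direction $u$ is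
\[
-\kappa(y_b)u_a^2-\kappa(y_a)u_b^2+2\kappa'(y_a)\kappa'(y_b)u_au_b\pm2u_au_b,
\]
which is near $\frac92\pm2>0$ when $y_a,y_b$ are small and $u_a=u_b=1$. What remains true is that the diagonal is negative and that the form is bounded below by about $1/y_a$ times the diagonal. The following lemma turns these two facts into a bound on $\sum_ay_a$. For $J=-I$ it reads $N\le d$, which is the count of fractional coordinates in the linear case.

\begin{lemma}\label{lem:trace}
Let $J$ be a real symmetric $N\times N$ matrix such that $\xi^{\mathsf T}J\xi\ge-\xi^{\mathsf T}\xi$ for all $\xi\in\mathbb R^N$, and $\xi^{\mathsf T}J\xi\ge0$ for all $\xi$ in a subspace $W$ of codimension at most $d$. Then $\operatorname{tr}J\ge-d$.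
\end{lemma}

\begin{proof}
Take an orthonormal basis of eigenvectors, and let $W^-$ be the span of those with negative eigenvalues. The form is negative on $W^-\setminus\{0\}$, so $W^-\cap W=\{0\}$ and $\dim W^-\le d$. Thus at most $d$ eigenvalues are negative, each is at least $-1$, and the trace is the sum of the eigenvalues.
\end{proof}

The off-diagonal parts of the Hessians of $p_i$ and $\Phi_i$ have the same shape and are bounded by one inequality.

\begin{lemma}\label{lem:offdiag}
Let $e$ be a finite set, $\alpha\in[0,1]^e$, and $e'\subset e$ with $\alpha_a>0$ for $a\in e'$. For real numbers $w_a$ $(a\in e')$, with the left sum over ordered pairs,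
\[
\sum_{\substack{a,b\in e'\\a\ne b}}|w_aw_b|\prod_{v\in e\setminus\{a,b\}}(1-\alpha_v)\le\sum_{a\in e'}\frac{w_a^2}{\alpha_a}\Big(1-\prod_{v\in e\setminus a}(1-\alpha_v)\Big).
\]
\end{lemma}

\begin{proof}
Use $|w_aw_b|\le\frac12\big(w_a^2\frac{\alpha_b}{\alpha_a}+w_b^2\frac{\alpha_a}{\alpha_b}\big)$. The product is symmetric in $a,b$, so the two halves contribute equally, and the left side is at most
\[
\sum_{a\in e'}\frac{w_a^2}{\alpha_a}\sum_{b\in e\setminus a}\alpha_b\prod_{v\in e\setminus\{a,b\}}(1-\alpha_v).
\]
Apply the first inequality of \eqref{eq:events} with $V=e\setminus a$.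
\end{proof}

\begin{lemma}\label{lem:key}
Let $|T|\ge5k$ and $\gamma\in[0,1]$, and let $x$ minimize $\Gamma(T,\cdot,\gamma)$ over the compact set $X_T$ of all points of $[0,1]^T$ with deficit $5k$. Then $x_a=0$ for some $a\in T$.
\end{lemma}

\begin{proof}
Suppose that all $x_a>0$, and let $F=\{a\in T:0<y_a<1\}$. Outside $F$ we have $y_a=0$, so $\sum_{a\in F}y_a=5k$. Vectors $u\in\mathbb R^F$ are extended by $0$ to $T$. For a polynomial $g$ write $D^2g(u,u)=\sum_{a,b}\partial_a\partial_bg\;u_au_b$, evaluated at $x$ for $g=p_i$ and at $y$ for $g=\Phi_i$.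

\emph{Step 1: the second-order condition.} The variance term in \eqref{eq:second} has the wrong sign for us, so we use only directions in which it vanishes. Let $U\subset\mathbb R^F$ be the space of all $u$ such that $\sum_au_a=0$ and the $2k$ derivatives $\frac d{d\theta}z_i^\pm(x+\theta u)|_{\theta=0}$ are all equal. These are $1+(2k-1)$ homogeneous linear equations, so $U$ has codimension at most $2k$. For $u\in U$ and small $|\theta|$ we have $x+\theta u\in X_T$, so the smooth function $\theta\mapsto\Gamma(T,x+\theta u,\gamma)$ has a local minimum at $0$ and its second derivative there is nonnegative. Along this line $y$ moves in direction $-u$, which gives the same quadratic form as $u$; hence $(z_i^\pm)''=\pm D^2p_i(u,u)+D^2\Phi_i(u,u)$. Let $\pi_i^\pm$ be the weights in \eqref{eq:second} at $\theta=0$ and let $q_i=\pi_i^++\pi_i^-$, so that $q_i>0$, $\sum_iq_i=1$ and $|\pi_i^+-\pi_i^-|\le q_i$. Define on $\mathbb R^F$ the quadratic form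
\[
\mathcal H(u)=\sum_i\Big[(\pi_i^+-\pi_i^-)D^2p_i(u,u)+q_iD^2\Phi_i(u,u)\Big].
\]
We have shown that $\mathcal H(u)\ge0$ for $u\in U$.

\emph{Step 2: the Hessians.} Write $\kappa_a=\kappa(y_a)$, $\kappa_a'=\kappa'(y_a)$ and $h_{e,a}=1-\prod_{v\in e\setminus a}(1-\kappa_v)$. Edges lie in $T$, and $\sum_{a\ne b}$ runs over ordered pairs of distinct elements of $e\cap F$. Since $p_i$ is affine in each variable,
\[
D^2p_i(u,u)=\sum_e\omega_i(e)\sum_{a\ne b}u_au_b\prod_{v\in e\setminus\{a,b\}}(1-y_v).
\]
By \eqref{eq:Gder} and the chain rule, $\partial_a\varphi_e=\kappa_a'h_{e,a}$, where $h_{e,a}$ does not depend on $y_a$. So $\partial_a^2\varphi_e=-h_{e,a}$ and $\partial_a\partial_b\varphi_e=\kappa'_a\kappa'_b\prod_{v\in e\setminus\{a,b\}}(1-\kappa_v)$, and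
\[
\begin{aligned}
D^2\Phi_i(u,u)={}&-\sum_{a\in F}u_a^2\Big[\sum_{e\ni a}\omega_i(e)h_{e,a}+\frac1n\Big]\\
&+\sum_e\omega_i(e)\sum_{a\ne b}(\kappa_a'u_a)(\kappa_b'u_b)\prod_{v\in e\setminus\{a,b\}}(1-\kappa_v).
\end{aligned}
\]
Therefore the coefficient of $u_a^2$ in $\mathcal H$ is exactly $-H_a$, where
\[
H_a=\sum_iq_i\Big[\sum_{e\ni a}\omega_i(e)h_{e,a}+\frac1n\Big]\ge\frac1n>0 .
\]

\emph{Step 3: a lower bound on all of $\mathbb R^F$.} Apply Lemma~\ref{lem:offdiag} with $e'=e\cap F$, first to $\alpha=y$, $w=u$. Since $y_v\le\kappa_v$, we have $1-\prod_{v\in e\setminus a}(1-y_v)\le h_{e,a}$, and so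
\[
\Big|\sum_i(\pi_i^+-\pi_i^-)D^2p_i(u,u)\Big|\le\sum_iq_i\sum_e\omega_i(e)\sum_{a\in e\cap F}\frac{u_a^2}{y_a}h_{e,a}\le\sum_{a\in F}\frac{H_a}{y_a}u_a^2 .
\]
Next apply it to $\alpha_v=\kappa_v$, $w_a=\kappa'_au_a$. The bracket on its right side is $h_{e,a}$ itself, so the off-diagonal part of $\sum_iq_iD^2\Phi_i(u,u)$ is at most $\sum_{a\in F}\frac{(\kappa_a')^2}{\kappa_a}H_au_a^2$ in absolute value. Adding the diagonal, we get for all $u\in\mathbb R^F$
\[
\mathcal H(u)\ge-\sum_{a\in F}C_aH_au_a^2,\qquad C_a=\frac1{y_a}+\frac{(\kappa_a')^2}{\kappa_a}+1 .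
\]

\emph{Step 4: the trace.} Substitute $\xi_a=(C_aH_a)^{1/2}u_a$, an invertible linear change because $H_a>0$. Then $\mathcal H(u)=\xi^{\mathsf T}J\xi$ with $J$ symmetric. By Step 3, $\xi^{\mathsf T}J\xi\ge-\xi^{\mathsf T}\xi$; by Step 1 the form is nonnegative on a subspace of codimension at most $2k$; by Step 2, $J_{aa}=-H_a/(C_aH_a)=-1/C_a$. The numbers $H_a$ have canceled, and Lemma~\ref{lem:trace} gives $\sum_{a\in F}1/C_a\le2k$. For $s=y_a\in(0,1)$ we have $\kappa(s)=\frac12s(3-s)$ and $0<3-2s<3-s$, so
\[
sC_a=1+\frac{(3-2s)^2}{2(3-s)}+s<1+\frac{3-2s}2+s=\frac52 .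
\]
Hence $y_a<\frac52\cdot\frac1{C_a}$ on the nonempty set $F$, and $\sum_{a\in F}y_a<\frac52\cdot2k=5k$, a contradiction.
\end{proof}

\section{Scaling and the iteration}\label{sec:iteration}

It remains to verify demand (2). The penalty grows by $O(k\,tr)$ under scaling by $1-t$, while the contraction is $\tau=1-(1-t)^r$. These are comparable only when $tr\le1$, which is why the iteration stops when $|T|$ falls below $r+5k$; smaller sets are handled by Lemma~\ref{lem:basic}(c).

\begin{lemma}\label{lem:scale}
Let $|T|\ge r+5k$, let $x\in[0,1]^T$ have deficit $5k-1$, and let $\gamma\in[0,1]$. Put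
\[
t=\frac1{|T|-5k+1},\qquad\tau=1-(1-t)^r,\qquad x'=(1-t)x,\qquad\gamma'=(1-\tau)\gamma .
\]
Then $x'\in X_T$ and $\Gamma(T,x',\gamma')\le(1-\tau)\,\Gamma(T,x,\gamma)+\tau(33k+1)$.
\end{lemma}

\begin{proof}
Since $\sum_ax_a=|T|-5k+1=1/t$, we get $\sum_ax'_a=|T|-5k$, so $x'$ has deficit $5k$. By Lemma~\ref{lem:basic}(a), $p_i(x')-\gamma'M_i=(1-\tau)(p_i(x)-\gamma M_i)$.

Let $\tilde y=1-x'=y+tx$, $\alpha_a=\kappa(y_a)$ and $\tilde\alpha_a=\kappa(\tilde y_a)$. Then $0\le\tilde\alpha_a-\alpha_a\le\frac32t$. By the mean value theorem, $\varphi_e(\tilde y)-\varphi_e(y)=\sum_{a\in e}\partial_aG_e(\beta)(\tilde\alpha_a-\alpha_a)$ for some $\beta$ between $\alpha$ and $\tilde\alpha$. By \eqref{eq:Gder} and \eqref{eq:events}, $0\le\partial_aG_e(\beta)\le\sum_{b\in e\setminus a}\beta_b\le\sum_{b\in e\setminus a}\tilde\alpha_b$. Each $b\in e$ occurs for $r-1$ values of $a$, so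
\[
\varphi_e(\tilde y)-\varphi_e(y)\le\frac{3t}2(r-1)\sum_{b\in e}\tilde\alpha_b .
\]
Multiply by $\omega_i(e)$ and sum over $e\subset T$. By \eqref{eq:degree} and \eqref{eq:kappa}, $\sum_e\omega_i(e)\sum_{b\in e}\tilde\alpha_b\le\sum_{b\in T}\tilde\alpha_b\le\frac32\cdot5k$. The damped term grows by at most $\frac{|T|}n\cdot\frac{3t}2\le\frac{45}4kt$. Altogether
\[
\Phi_i(\tilde y)-\Phi_i(y)\le\frac{45}4kt(r-1)+\frac{45}4kt=\frac{45}4k\,tr .
\]
From $|T|\ge r+5k$ we get $t\le\frac1{r+1}$, so $tr\le1$. The function $1-e^{-s}$ is concave and vanishes at $0$, and $e>\frac83$; hence $\tau\ge1-e^{-tr}\ge(1-e^{-1})tr\ge\frac58tr$. This gives $\Phi_i(\tilde y)-\Phi_i(y)\le18k\tau$. Also $\Phi_i(y)\le15k$ by \eqref{eq:Phibound}. For the numbers $\tilde z_i^\pm$ belonging to $(T,x',\gamma')$ we obtain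
\[
\tilde z_i^\pm=(1-\tau)z_i^\pm+\tau\Phi_i(y)+\big(\Phi_i(\tilde y)-\Phi_i(y)\big)\le(1-\tau)z_i^\pm+33k\tau .
\]
By monotonicity, the translation rule and convexity of $\Lambda$,
\[
\Lambda(\tilde z)\le33k\tau+\Lambda\big((1-\tau)z+\tau\cdot0\big)\le33k\tau+(1-\tau)\Lambda(z)+\tau\Lambda(0),
\]
and $\Lambda(0)=1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:weighted}]
If $|T|\le r+5k-1$, then $0\le\omega_i[T]\le5k$ by Lemma~\ref{lem:basic}(c), and $T$ satisfies the required bounds with $\gamma=0$. So any order works if $n\le r+5k-1$; let $n\ge r+5k$. A \emph{state} is now a triple $(T,x,\gamma)$ with $x\in[0,1]^T$ of deficit $5k-1$, $\gamma\in[0,1]$, and $\Gamma(T,x,\gamma)\le33k+1$.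

The set $T$ of a state satisfies the required bounds with its $\gamma$. Indeed, $\Phi_i\ge0$ gives $|p_i(x)-\gamma M_i|\le\max z\le\Gamma\le33k+1$, and $0\le\omega_i[T]-p_i(x)\le5k-1$ by Lemma~\ref{lem:basic}(b); adding, $-(33k+1)\le\omega_i[T]-\gamma M_i\le38k$.

For the first state take $T=A$, $x_a=\lambda=1-\frac{5k-1}n$ for all $a$, and $\gamma=\lambda^r$. Then $p_i(x)=\gamma M_i$ by Lemma~\ref{lem:basic}(a), so $z_i^\pm=\Phi_i\le15k$ by \eqref{eq:Phibound}, and $\Gamma\le15k+1$.

Let $(T,x,\gamma)$ be a state with $|T|\ge r+5k$.

\emph{Scale.} Lemma~\ref{lem:scale} gives $x'\in X_T$ and $\gamma'\in[0,1]$ with $\Gamma(T,x',\gamma')\le33k+1$.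

\emph{Move.} Let $x''$ minimize the continuous function $\Gamma(T,\cdot,\gamma')$ over $X_T$. Then $\Gamma(T,x'',\gamma')\le\Gamma(T,x',\gamma')\le33k+1$, and $x''_a=0$ for some $a\in T$ by Lemma~\ref{lem:key}.

\emph{Remove.} Replace $T$ by $T\setminus a$ and $x''$ by its restriction. The deficit drops by $1-x''_a=1$ to $5k-1$. Each $p_i$ keeps its value, since the monomials of the edges through $a$ vanish at $x''$. Each $\Phi_i$ loses only nonnegative terms, because $n=|A|$ is fixed. So no $z_i^\pm$ increases, $\Gamma$ does not increase, and we have a state on $T\setminus a$.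

Repeat until $|T|=r+5k-1$, then delete the remaining elements in any order with $\gamma=0$.
\end{proof}

\begin{remark}[where the hypotheses enter]
Lemma~\ref{lem:key} uses only $\omega_i\ge0$. That all edges have the same size $r$ is needed for the first state and for Lemma~\ref{lem:scale}, where all discrepancies contract by the same factor; Example~\ref{ex:unequal} shows that it cannot be dropped. The degree bound \eqref{eq:degree} is used in Lemma~\ref{lem:basic}(b),(c), in \eqref{eq:Phibound}, and in the cost of scaling. Equal block sizes enter only in the passage to Theorem~\ref{thm:main}.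
\end{remark}

\section{Lower bounds}\label{sec:lower}

The upper bounds in Theorem~\ref{thm:fstar} are Theorem~\ref{thm:main} and Proposition~\ref{prop:two}. Both lower bounds already occur for $r=1$. In that case a graph is described by the numbers $d_i(a)$ of neighbors of $a\in A$ in $B_i$, and $|N(S,B_i)|=\sum_{a\in S}d_i(a)$.

\begin{proof}[Proof that $f_*(k)\ge1$ for $k\ge2$]
Take $m=3$, $c=\frac13$, $|A|=3k$ and a perfect matching between $A$ and $B$. Then $cm=1$, and $A_1$ covers one vertex in one block and none in the others.
\end{proof}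

For the bound $\frac14\sqrt k$ we let the vectors $(d_i(a))_i$ be, up to an affine change, orthogonal $\pm1$ vectors. A sum of $K/2$ orthogonal $\pm1$ vectors of length $K$ has a prescribed Euclidean norm whichever vectors are chosen, and this keeps its coordinates apart. Recall the Sylvester--Hadamard matrices
\[
\mathsf H_1=(1),\qquad\mathsf H_{2K}=\begin{pmatrix}\mathsf H_K&\mathsf H_K\\\mathsf H_K&-\mathsf H_K\end{pmatrix}.
\]
By induction $\mathsf H_K$ is symmetric with entries $\pm1$, its first row and first column consist of ones, and $\mathsf H_K^2=KI$. So its columns are pairwise orthogonal of squared norm $K$, and every row or column other than the first has sum $0$. Recall also Popoviciu's inequality: finitely many numbers in an interval of length $L$ have variance at most $L^2/4$, because the variance is at most the mean squared distance to the midpoint.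

\begin{proof}[Proof that $f_*(k)\ge\frac14\sqrt k$ for $k\ge4$]
Let $K\ge4$ be the largest power of $2$ with $K\le k$, so $K>k/2$, and let $\mathsf H_K=(h_{ia})$. For $i\in[K]$ define the degrees as follows. The set $A$ consists of
\begin{itemize}
\item $K-1$ vertices of the \emph{first kind}, one for each column $a\in\{2,\dots,K\}$, with $d_i(a)=\frac12(1+h_{ia})\in\{0,1\}$;
\item $K/2$ vertices of the \emph{second kind}, with $d_1=0$ and $d_i=1$ for $2\le i\le K$; they serve to equalize the block sizes.
\end{itemize}
For $K<i\le k$ put $d_i=d_2$. Block $1$ has $K-1$ vertices. For $2\le i\le K$ we have $\sum_{a=2}^Kh_{ia}=-h_{i1}=-1$, so block $i$ has $\frac12\big((K-1)-1\big)+\frac K2=K-1$ vertices. With $m=K-1$ and $c=\frac1{K-1}<\frac12$ we have $cm=1$, and the graph is $(k,m,c)$-admissible.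

Along any chain the number of vertices of the first kind rises from $0$ to $K-1$ in steps of at most one, so some $A_j$ contains exactly $K/2$ of them. Let $S$ be the corresponding set of columns, let $\ell$ be the number of vertices of the second kind in $A_j$, and let $\sigma_i=\sum_{a\in S}h_{ia}$. Then
\[
|N(A_j,B_i)|=\frac12\sigma_i+\frac K4+\ell\qquad(2\le i\le K).
\]
Orthogonality of the columns gives $\sum_{i=1}^K\sigma_i^2=K\cdot\frac K2$, the columns in $S$ have sum $0$ so that $\sum_{i=1}^K\sigma_i=0$, and $\sigma_1=\frac K2$. Hence $\sum_{i=2}^K\sigma_i^2=\frac{K^2}4$ and $\sum_{i=2}^K\sigma_i=-\frac K2$, and the variance of $\sigma_2,\dots,\sigma_K$ is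
\[
\frac{K^2/4}{K-1}-\frac{K^2/4}{(K-1)^2}=\frac{K^2(K-2)}{4(K-1)^2}\ge\frac{K-2}4 .
\]
By Popoviciu's inequality two of these numbers differ by at least $\sqrt{K-2}$. Since $K-2\ge K/2>k/4$, two of the counts $|N(A_j,B_i)|$ differ by at least $\frac12\sqrt{K-2}\ge\frac14\sqrt k=\frac14\sqrt k\;cm$.
\end{proof}

This completes the proof of Theorem~\ref{thm:fstar}.

\begin{thebibliography}{1}
\bibitem{Nguyen} Tung H. Nguyen, \emph{Growing balanced covering sets}, arXiv:2102.10862 (2021).
\end{thebibliography}
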